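\title{Bodies whose section function has a polynomial power are ellipsoids}

\begin{abstract}
Let $K\subset\mathbb R^n$, $n\ge2$, be the closure of a bounded domain with smooth boundary, and let $A_K(\xi,t)$ be the volume of the section of $K$ by the hyperplane $\langle\xi,x\rangle=t$. We prove the conjecture that if, for a fixed $m$ and every direction $\xi$, the power $A_K^m(\xi,t)$ is a polynomial in $t$ wherever it is nonzero, then $K$ is an ellipsoid. It suffices that the boundary be $C^2$ and that, for a set of directions of positive outer measure, $A_K(\xi,\cdot)$ be a product of positive real powers of polynomials. The hypothesis makes a piece of $\partial K$ algebraic; the section volume then continues analytically in $t$ as a period that grows at most like $t^{n-1}\log t$; and the zeros at the two tangent hyperplanes already use up this growth.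
\end{abstract}

\section{Sections of ellipsoids and the main results}\label{sec:intro}

Throughout, $n\ge 2$, $G\subset\mathbb R^n$ is a bounded domain (nonempty, open, connected) and $K=\overline G$. We say that $K$ is a \emph{body with $C^k$ boundary} if $\partial K$ is an embedded $C^k$ hypersurface. Convexity is not assumed. For a unit vector $\xi$ and $t\in\mathbb R$ the \emph{section function} of $K$ is
\[
A_K(\xi,t)=\operatorname{vol}_{n-1}\bigl(K\cap\{x:\langle\xi,x\rangle=t\}\bigr),
\]
the Radon transform of the characteristic function $\chi_K$. By Fubini's theorem, $A_K(\xi,\cdot)$ is the density of the push-forward of Lebesgue measure on $K$ under $x\mapsto\langle\xi,x\rangle$: it records how the volume of $K$ is spread along the direction $\xi$.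

Let $h(\xi)=\max_{x\in K}\langle\xi,x\rangle$, $\xi\in\mathbb R^n$, be the support function, and put $b(\xi)=h(\xi)$, $a(\xi)=-h(-\xi)$. For $\xi\ne0$ the set $\langle\xi,G\rangle$ is open and connected, and its closure $\langle\xi,K\rangle$ has minimum $a(\xi)$ and maximum $b(\xi)$; so $\langle\xi,G\rangle=(a(\xi),b(\xi))$. A nonempty section of the open set $G$ has positive volume. Hence, for $|\xi|=1$,
\begin{equation}\label{eq:positive}
A_K(\xi,t)>0\ \text{ for } t\in(a(\xi),b(\xi)),\qquad A_K(\xi,t)=0\ \text{ for } t\notin[a(\xi),b(\xi)].
\end{equation}
This is the place where the connectedness of $G$ enters.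

Let $\omega_k$ be the volume of the unit ball in $\mathbb R^k$. The sections of the unit ball $B\subset\mathbb R^n$ are balls of radius $\sqrt{1-t^2}$, so $A_B(\xi,t)=\omega_{n-1}(1-t^2)^{(n-1)/2}$ for $|t|\le1$. A \emph{solid ellipsoid} is a set $E=x_0+L(B)$ with $L$ linear and invertible. Put $q(\xi)=|L^T\xi|^2$. For $u\in B$ we have $\langle\xi,x_0+Lu\rangle=\langle\xi,x_0\rangle+\sqrt{q(\xi)}\,s$, where $s$ is the pairing of $u$ with the unit vector $L^T\xi/|L^T\xi|$ and is therefore distributed with density $\omega_{n-1}(1-s^2)^{(n-1)/2}$. The map $u\mapsto x_0+Lu$ multiplies volumes by $|\det L|$, and passing from $s$ to $t$ divides the density by $\sqrt{q(\xi)}$. Thus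
\begin{equation}\label{eq:ellipsoid}
A_E(\xi,t)=\omega_{n-1}|\det L|\,q(\xi)^{-n/2}\bigl(q(\xi)-(t-\langle x_0,\xi\rangle)^2\bigr)^{(n-1)/2}
\end{equation}
for $|t-\langle x_0,\xi\rangle|\le\sqrt{q(\xi)}$. For odd $n$ this is a polynomial in $t$ of degree $n-1$; for even $n$ its square is a polynomial of degree $2(n-1)$.

It is known that among bodies with $C^\infty$ boundary, the only ones for which $A_K(\xi,t)$ itself is a polynomial in $t$ whenever the section is nonempty are the solid ellipsoids in odd dimensions. (We do not use this fact.) That characterization misses the even-dimensional ellipsoids only because of a square root, and it is natural to allow a root of any fixed order. The problem, posed in \cite{Agr}, is to decide the conjecture that a body with $C^\infty$ boundary is bounded by an ellipsoid as soon as some fixed power of its section function is a polynomial in $t$. The conjecture is true.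

\begin{theorem}\label{thm:conj}
Let $K\subset\mathbb R^n$, $n\ge2$, be a body with $C^\infty$ boundary and let $m\in\mathbb N$. Suppose that for every unit vector $\xi$ there is a polynomial $P_\xi$ such that $A_K^m(\xi,t)=P_\xi(t)$ for all $t$ with $A_K(\xi,t)\ne0$. Then $K$ is a solid ellipsoid.
\end{theorem}

A count of zeros suggests the answer. When the hyperplane approaches a nondegenerate tangent position, the section lies in a ball of radius comparable to $\sqrt{b-t}$, so $P_\xi$ vanishes to order at least $m(n-1)/2$ at $b(\xi)$, and likewise at $a(\xi)$. These zeros add up to $m(n-1)$, which is the full degree in the case of an ellipsoid. If one knew that $\deg P_\xi\le m(n-1)$, then $A_K(\xi,\cdot)$ would have the shape \eqref{eq:ellipsoid} in almost every direction. The difficulty is that the degree describes $P_\xi$ as $t\to\infty$, where the hyperplane no longer meets $K$; the proof has to give geometric meaning to the section volume there. The count makes no use of $m$, and the proof gives more.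

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb R^n$, $n\ge2$, be a body with $C^2$ boundary, and let $\Xi\subset S^{n-1}$ have positive outer measure. Suppose that for each $\xi\in\Xi$ there are finitely many real polynomials $P_{\xi,j}\not\equiv0$ and real numbers $\alpha_{\xi,j}>0$, all of which may depend on $\xi$, such that
\begin{equation}\label{eq:hyp}
A_K(\xi,t)=\prod_j|P_{\xi,j}(t)|^{\alpha_{\xi,j}},\qquad t\in(a(\xi),b(\xi)).
\end{equation}
Then $K$ is a solid ellipsoid.
\end{theorem}

Theorem~\ref{thm:conj} is the case $\Xi=S^{n-1}$ with one factor and exponent $1/m$: by \eqref{eq:positive}, $P_\xi=A_K^m(\xi,\cdot)>0$ on $(a(\xi),b(\xi))$, and in particular $P_\xi$ is real and nonzero.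

\begin{corollary}\label{cor:parity}
Let $K$ be a body with $C^\infty$ boundary and $m\in\mathbb N$. Then $A_K^m(\xi,\cdot)$ is a polynomial on $\{t:A_K(\xi,t)\ne0\}$ for all unit vectors $\xi$ if and only if $K$ is a solid ellipsoid and $m(n-1)$ is even. In particular, for $n$ even and $m$ odd no such body exists.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:conj} we may assume that $K$ is a solid ellipsoid. By \eqref{eq:ellipsoid}, $A_K^m(\xi,t)=c\,\bigl((b-t)(t-a)\bigr)^{m(n-1)/2}$ on $(a,b)$ with $c>0$ and $a<b$. This is a polynomial if $m(n-1)/2$ is an integer. Conversely, it vanishes at $b$ to order exactly $m(n-1)/2$, and a polynomial vanishes to integer order.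
\end{proof}

\begin{remark}\label{rem:shear}
Some largeness of $\Xi$ is needed. Write $x=(x',x_n)$ and let $\phi:\mathbb R\to\mathbb R^{n-1}$ be smooth. The body $\{|x'-\phi(x_n)|^2+x_n^2\le1\}$ is the image of $B$ under the diffeomorphism $(x',x_n)\mapsto(x'+\phi(x_n),x_n)$, so its boundary is smooth, and its section function in the direction $e_n$ is $\omega_{n-1}(1-t^2)^{(n-1)/2}$. The centers of parallel sections of an ellipsoid lie on a line, as they do for a ball; here they are the points $(\phi(t),t)$, so the body is not an ellipsoid unless $\phi$ is affine on $[-1,1]$.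
\end{remark}

Section~\ref{sec:plane} shows the bound on the degree in the plane, where it is elementary. Sections~\ref{sec:ends} and~\ref{sec:algebraic} derive from \eqref{eq:hyp} that a piece of $\partial K$ is algebraic, Section~\ref{sec:growth} bounds the growth of the continued section function, and Section~\ref{sec:conclusion} counts zeros and identifies $K$ by its moments.

\section{The degree bound in the plane}\label{sec:plane}

Let $n=2$, with coordinates $(y,t)$ and $\xi=(0,1)$, and suppose $A_K^m(\xi,\cdot)=P$ on $(a,b)$. Let us grant what Section~\ref{sec:algebraic} provides in general: for $t$ slightly below $b$ the section is one segment $[y_-(t),y_+(t)]$, and $y_\pm(t)$ are simple roots of $f(\cdot,t)$ for a polynomial $f(y,t)$, which we may take squarefree. Let $d=\deg f$ and assume that the coefficient $c$ of $y^d$ in $f$ is not zero. This coefficient is the value of the leading form of $f$ on the direction of the chords, so the assumption excludes only finitely many directions.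

Write $f=cy^d+\sum_{j<d}c_j(t)y^j$ with $\deg c_j\le d-j$, so that $|c_j(t)|\le c'(1+|t|)^{d-j}$ for $t\in\mathbb C$. If $|y|>\Lambda(1+|t|)$ with $\Lambda\ge1$, then $|c_j(t)y^j|\le c'\Lambda^{-1}|y|^d$, and for $\Lambda>dc'/|c|$ the leading term dominates the sum of the others. Hence every root of $f(\cdot,t)$ satisfies $|y|\le\Lambda(1+|t|)$, for every complex $t$. Off the finite set of zeros of the discriminant the $d$ roots are simple and locally holomorphic in $t$, so $y_+$ and $y_-$ continue analytically along a path that avoids this set and then runs to $+\infty$ along the real axis. The identity $(y_+-y_-)^m=P$ persists along the path. Therefore $|P(t)|\le(2\Lambda(1+t))^m$ for large $t$, that is, $\deg P\le m=m(n-1)$.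

\begin{example}\label{ex:quartic}
The assumption $c\ne0$ cannot be dropped. The body $\{y^2+t^4\le1\}$ has smooth boundary, since the gradient $(2y,4t^3)$ vanishes only at the origin, and $A_K^2(\xi,t)=4(1-t^4)$ for $\xi=(0,1)$, a polynomial of degree $4>2$. The roots $y_\pm=\pm\sqrt{1-t^4}$ grow like $t^2$. On the complex curve $y^2+t^4=1$ the direction $[2y:4t^3]$ of the gradient tends to $[0:1]$ at infinity: far away, the curve is almost tangent to the lines $t=\mathrm{const}$.
\end{example}

In higher dimensions the section volume is no longer a difference of roots, and the argument must be put in a form that survives. The form $y\,(\partial_yf/f)\,dy$ has residue $y_0$ at a simple root $y_0$ of $f(\cdot,t)$, so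
\begin{equation}\label{eq:residue}
y_+(t)-y_-(t)=\frac1{2\pi i}\Bigl(\oint_{|y-y_+|=\delta}-\oint_{|y-y_-|=\delta}\Bigr)\,y\,\frac{\partial_yf}{f}\,dy .
\end{equation}
The chord length is a period: the integral of a rational form over a cycle in the complement of $\{f=0\}$ in the complex line $t=\mathrm{const}$. To continue it one moves the cycle with $t$, and to bound it one keeps the cycle in a region of size $O(|t|)$. This is the scheme of Section~\ref{sec:growth}. Two new difficulties appear there: one must show that the cycle can be moved without leaving such a region, which fails for directions like the one in Example~\ref{ex:quartic}; and the integrand has a pole along $\{f=0\}$, which the cycle may approach as $t\to\infty$.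

\section{The ends of the section function, and moments}\label{sec:ends}

From now on $K$ and $\Xi$ are as in Theorem~\ref{thm:main}. A set has positive outer measure exactly when it is not a null set. We never need $\Xi$ or its subsets to be measurable; we use only that a countable union of null sets is null and that the zero set of an analytic function $\not\equiv0$ on a connected analytic manifold is null. Since $S^{n-1}$ is connected, the latter gives:
\begin{equation}\label{eq:rigid}
\text{a homogeneous polynomial that vanishes on a non-null subset of $S^{n-1}$ is $0$.}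
\end{equation}
This principle carries information from the directions in $\Xi$ to all directions.

Let $p\in\partial K$. A small neighborhood of $p$ is cut by $\partial K$ into two connected sides, each contained in $\operatorname{int}K$ or in $\mathbb R^n\setminus K$. One side lies in $\operatorname{int}K$, because $p\in\overline G$ and $G\subset\operatorname{int}K$. If both did, the closed set $K$ would contain a neighborhood of $p$. So exactly one side lies in $K$, and the outer unit normal $\nu:\partial K\to S^{n-1}$ is well defined and of class $C^1$. Let $\Omega$ be the set of $\xi\in S^{n-1}$ such that both $\xi$ and $-\xi$ are regular values of $\nu$. Sard's theorem holds for $C^1$ maps between manifolds of equal dimension, and the critical set of $\nu$ is compact; so $\Omega$ is open and of full measure. The $C^2$ hypothesis is used through $\Omega$, in the next lemma and in Proposition~\ref{prop:piece}.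

\begin{lemma}\label{lem:ends}
Let $\xi\in\Omega$, $a=a(\xi)$, $b=b(\xi)$. Then $A_K(\xi,t)=O\bigl((b-t)^{(n-1)/2}\bigr)$ as $t\uparrow b$ and $A_K(\xi,t)=O\bigl((t-a)^{(n-1)/2}\bigr)$ as $t\downarrow a$.
\end{lemma}

\begin{proof}
A point $p\in K$ where $\langle\xi,\cdot\rangle$ is maximal lies on $\partial K$ and has $\nu(p)=\xi$. The set $\nu^{-1}(\xi)$ is compact and discrete, so there are finitely many such points. Near $p$, the body $K$ is the region below the graph, in the direction $\xi$, of a $C^2$ function on $\xi^\perp$ with a local maximum at the projection of $p$. Its Hessian there is negative semidefinite, and it is invertible because it equals $-d\nu_p$. So it is negative definite, and $b-\langle\xi,x\rangle\ge c|x-p|^2$ for $x\in K$ near $p$, with $c>0$. By compactness of $K$, the points of $K$ with $\langle\xi,x\rangle$ close to $b$ are close to the maximum points. Hence the section at height $t$ lies in finitely many balls of radius $\sqrt{(b-t)/c}$. The estimate at $a$ is the estimate for $-\xi$.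
\end{proof}

For $\xi\in\mathbb R^n\setminus0$ let $A(\xi,t)=|\xi|^{-1}A_K(\xi/|\xi|,t/|\xi|)$. This is the density of the push-forward of Lebesgue measure on $K$ under $x\mapsto\langle\xi,x\rangle$; it is bounded in $t$, agrees with $A_K$ for $|\xi|=1$, and satisfies \eqref{eq:positive}. Its moments
\[
M_k(\xi)=\int_{\mathbb R} A(\xi,t)\,t^k\,dt=\int_K\langle\xi,x\rangle^k\,dx
\]
are homogeneous polynomials of degree $k$ in $\xi$. The hypothesis \eqref{eq:hyp} says nothing about the dependence on $\xi$, not even that degrees are bounded; the moments are the link between different directions.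

\section{A piece of the boundary is algebraic}\label{sec:algebraic}

\subsection{The support function}

The hypothesis is nonlinear in $A_K$, while the moments are linear in it. The logarithmic derivative reconciles the two: \eqref{eq:hyp} implies a first-order linear differential equation with polynomial coefficients, and such an equation is a system of linear relations among the moments. The end point $h(\xi)$ of the support must be a singular point of the equation, and this makes $h$ algebraic.

\begin{example}\label{ex:ball}
For the unit ball, $A(\xi,t)$ is proportional to $(|\xi|^2-t^2)^{(n-1)/2}$, so $(|\xi|^2-t^2)\,\partial_tA=-(n-1)tA$. The leading coefficient vanishes at $t=|\xi|=h(\xi)$. Integrating the derivative of $(|\xi|^2-t^2)t^kA$ gives $k|\xi|^2M_{k-1}=(k+n+1)M_{k+1}$, and in particular $M_2=|\xi|^2M_0/(n+2)$.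
\end{example}

\begin{proposition}\label{prop:support}
There are a polynomial $F\in\mathbb R[\xi,t]$ of degree $r\ge1$ in $t$ and an open cone $\mathcal O\subset\mathbb R^n\setminus0$, with $\mathcal O\cap S^{n-1}$ of full measure, such that for $\xi\in\mathcal O$ the polynomial $F(\xi,\cdot)$ has degree $r$ and $h(\xi)$ is a simple root of it. The function $h$ is real-analytic on $\mathcal O$.
\end{proposition}

\begin{proof}
\emph{Relations among moments.} Let $\xi\in\Xi\cap\Omega$ and put
\[
R=\prod_jP_{\xi,j},\qquad Q=\sum_j\alpha_{\xi,j}P'_{\xi,j}\prod_{i\ne j}P_{\xi,i}.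
\]
By \eqref{eq:positive} the $P_{\xi,j}$ have no zeros on $(a,b)$, and differentiating $\log A=\sum_j\alpha_{\xi,j}\log|P_{\xi,j}|$ gives $RA'=QA$ there. The function $Rt^kA$ has the bounded derivative $[(Rt^k)'+Qt^k]A$ on $(a,b)$ and tends to $0$ at both ends by Lemma~\ref{lem:ends}. Hence $\int A\,[(Rt^k)'+Qt^k]\,dt=0$ for all $k\ge0$. If $R=\sum_{j\le d}R_jt^j$ and $Q=\sum_{j\le d}Q_jt^j$, this reads
\begin{equation}\label{eq:system}
\sum_{j=0}^d R_j\,(k+j)M_{k+j-1}(\xi)+\sum_{j=0}^d Q_j\,M_{k+j}(\xi)=0,\qquad k=0,1,2,\dots,
\end{equation}
where the term with $k+j=0$ in the first sum is $0$.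

\emph{From $\Xi$ to all directions.} Let $\Xi_d$ be the set of $\xi\in\Xi\cap\Omega$ with $\deg R\le d$; then $\deg Q\le d$ as well. The sets $\Xi_d$ exhaust the non-null set $\Xi\cap\Omega$, so one of them is non-null; fix this $d$. Regard \eqref{eq:system} as a linear system for the $2d+2$ unknowns $R_j,Q_j$, with a matrix whose entries lie in $\mathbb R[\xi]$. At each $\xi\in\Xi_d$ it has a nonzero solution, so all minors of size $2d+2$ vanish on $\Xi_d$. The entry in row $k$ is $0$ or homogeneous of degree $k+(j-1)$ in the column of $R_j$, and of degree $k+j$ in the column of $Q_j$. In each case the degree is a row weight plus a column weight, so every minor is homogeneous, and it vanishes identically by \eqref{eq:rigid}. Thus the rows span a proper subspace of $\mathbb R(\xi)^{2d+2}$, and the system has a nonzero solution over the field $\mathbb R(\xi)$. Clearing denominators, we obtain $\tilde R,\tilde Q\in\mathbb R[\xi,t]$, not both zero, whose coefficients in $t$ satisfy \eqref{eq:system} for \emph{all} $\xi$.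

\emph{Back to a differential equation.} Fix $\xi\ne0$. The distribution $\tilde R\,\partial_tA-\tilde QA$ on $\mathbb R_t$ has compact support, and its value on $t^k$ is $-\int A\,[(\tilde Rt^k)'+\tilde Qt^k]\,dt=0$. Its Fourier transform is an entire function whose Taylor coefficients at $0$ are multiples of these values, so
\begin{equation}\label{eq:ode}
\tilde R(\xi,t)\,\partial_tA(\xi,t)=\tilde Q(\xi,t)A(\xi,t)\quad\text{as distributions on }\mathbb R_t .
\end{equation}
If $\tilde R$ were $0$, we could choose $\xi\ne0$ with $\tilde Q(\xi,\cdot)\not\equiv0$, and $\tilde QA=0$ would contradict $A>0$ on $(a,b)$. So $\tilde R\ne0$. We claim that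
\begin{equation}\label{eq:root}
\tilde R(\xi,h(\xi))=0\qquad\text{for all }\xi\ne0 .
\end{equation}
Otherwise, on an interval around $h(\xi)$ the function $\varphi=\tilde Q/\tilde R$ is smooth, and with a primitive $\Phi$ of $\varphi$ equation \eqref{eq:ode} says that $e^{-\Phi}A$ has distributional derivative $0$. So $e^{-\Phi}A$ is almost everywhere constant, which is impossible because $A=0$ to the right of $h(\xi)$ and $A>0$ to the left.

\emph{Simple roots.} Let $\tilde R=\sum_e R^{(e)}$ be the decomposition into components homogeneous in $(\xi,t)$. Since $h(\lambda\xi)=\lambda h(\xi)$, equation \eqref{eq:root} gives $\sum_e\lambda^eR^{(e)}(\xi,h(\xi))=0$ for all $\lambda>0$, so every $R^{(e)}$ satisfies \eqref{eq:root}. Choose $R^{(e)}\ne0$. It has positive degree in $t$, since a nonzero polynomial in $\xi$ alone does not vanish on $\mathbb R^n\setminus0$. Factor $R^{(e)}=e_0(\xi)\prod_iF_i^{k_i}$ with pairwise non-associate irreducible $F_i\in\mathbb R[\xi,t]$ of positive degree in $t$, and let $F=\prod_iF_i$. As a factor of a homogeneous polynomial, $F$ is homogeneous. We have $F(\xi,h(\xi))=0$ where $e_0(\xi)\ne0$, hence everywhere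 by continuity of $h$. By Gauss's lemma the $F_i$ stay irreducible and non-associate in $\mathbb R(\xi)[t]$, so $F$ is squarefree there and its discriminant in $t$ is a nonzero polynomial in $\xi$. Let $\mathcal O$ be the set of $\xi\ne0$ where neither the discriminant nor the leading coefficient of $F$ vanishes, that is, where $F(\xi,\cdot)$ has degree $r=\deg_tF$ and simple roots. It is open and of full measure in $\mathbb R^n$, and it is a cone because $F$ is homogeneous; in polar coordinates, $\mathcal O\cap S^{n-1}$ has full measure. Near $\xi_1\in\mathcal O$ the implicit function theorem gives an analytic function that is the only root of $F(\xi,\cdot)$ close to $h(\xi_1)$, and the continuous root $h(\xi)$ must be that function.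
\end{proof}

\subsection{The boundary}

Where $h$ is differentiable, its gradient is the point of contact of the supporting hyperplane. The gradient is homogeneous of degree $0$, so its $n$ components are algebraic functions of only $n-1$ variables, and they satisfy a polynomial relation.

\begin{proposition}\label{prop:piece}
There are a nonconstant $f\in\mathbb R[x_1,\dots,x_n]$ and an open set $U\subset\Omega$ such that $\Xi\cap U$ is not null and, for every $\xi\in U$, the function $\langle\xi,\cdot\rangle$ attains its maximum on $K$ at a single point $p(\xi)$, $\nabla f(p(\xi))\ne0$, and $\partial K$ coincides with $\{x\in\mathbb R^n:f(x)=0\}$ near $p(\xi)$.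
\end{proposition}

\begin{proof}
Let $\xi\in\mathcal O$ and let $x\in K$ satisfy $\langle\xi,x\rangle=h(\xi)$. The function $h-\langle\cdot,x\rangle\ge0$ vanishes at $\xi$, so its gradient vanishes there: $x=\nabla h(\xi)$. Hence the maximum point is unique, equals $p(\xi):=\nabla h(\xi)$, and $\nu(p(\xi))=\xi/|\xi|$.

The points of $\Xi$ that have a neighborhood meeting $\Xi$ in a null set are covered by countably many such neighborhoods, so they form a null set. Choose $\xi_0\in\Xi\cap\Omega\cap\mathcal O$ outside it. Let $D$ be a small open ball around $0$ in $\xi_0^\perp\cong\mathbb R^{n-1}$, and let $U_0\subset S^{n-1}$ be the set of directions of the vectors $\xi_0+\tau$, $\tau\in D$. It is a connected open neighborhood of $\xi_0$, contained in $\Omega\cap\mathcal O$ if $D$ is small, and $\Xi\cap U_0$ is not null.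

The set $p(U_0)$ is open in $\partial K$. Indeed, for $\xi\in U_0\subset\Omega$ the map $\nu$ restricts to a diffeomorphism from a neighborhood of $p(\xi)$ in $\partial K$ onto a neighborhood of $\xi$; as $p$ is continuous and $\nu\circ p=\mathrm{id}$, the map $p$ is the inverse of this diffeomorphism near $\xi$.

Consider the field of fractions of the ring of analytic functions on $D$. The function $\tau\mapsto h(\xi_0+\tau)$ is algebraic over the subfield $\mathbb R(\tau)$, because it is a root of $F(\xi_0+\tau,\cdot)$, whose leading coefficient does not vanish on $D$. Differentiating $F(\xi,h(\xi))=0$ gives $\partial_jh=-(\partial_{\xi_j}F/\partial_tF)(\xi,h)$, with nonvanishing denominator; so the $n$ functions $\partial_jh(\xi_0+\tau)$ lie in $\mathbb R(\tau)(h)$, a field of transcendence degree $n-1$ over $\mathbb R$. They are therefore algebraically dependent: some nonzero polynomial $f$ vanishes at all points $\nabla h(\xi_0+\tau)$, which by homogeneity are the points of $p(U_0)$. Take such an $f$ of minimal degree. It is not constant, so some partial derivative is a nonzero polynomial of smaller degree and does not vanish identically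 on $p(U_0)$. Thus $|\nabla f\circ p|^2$ is an analytic function $\not\equiv0$ on the connected manifold $U_0$. Let $U$ be the complement of its zero set in $U_0$. Then $U$ is open and $\Xi\cap U$ is not null.

Let $\xi\in U$. Near $p(\xi)$ the hypersurface $\partial K$ agrees with its open subset $p(U_0)$, so it is contained in the smooth hypersurface $\{f=0\}$. The two have the same tangent hyperplane at $p(\xi)$, and in a small cylinder around $p(\xi)$ both are graphs over the same disk in it. One graph contains the other, so they are equal.
\end{proof}

\section{Growth of the continued section function}\label{sec:growth}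

Let $f$ and $U$ be as in Proposition~\ref{prop:piece} and let $S=\{x\in\mathbb C^n:f(x)=0\}$. This section does not use \eqref{eq:hyp}. Its goal is the following bound.

\begin{proposition}\label{prop:growth}
There is a null set $\mathcal Z\subset S^{n-1}$ with this property. Let $\xi\in U\setminus\mathcal Z$ and let $\Theta_0\subset\mathbb C$ be finite. Then there are $t_0\in(a(\xi),b(\xi))$, $T>1$, and a path in $\mathbb C\setminus\Theta_0$ that runs from $t_0$ to $T$ and then along the ray $[T,\infty)$, such that $A_K(\xi,\cdot)$ is analytic near $t_0$, its germ at $t_0$ continues analytically along the path, and the continuation $\mathcal A$ satisfies $|\mathcal A(t)|\le c\,t^{n-1}\log t$ for large $t$ on the ray.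
\end{proposition}

On $\mathbb C^n$ we use the bilinear pairing $\langle\eta,x\rangle=\sum\eta_jx_j$ and the norm $|x|^2=\sum|x_j|^2=\langle\bar x,x\rangle$. Real rotations preserve both. Whenever a direction $\xi$ is fixed, we rotate all the data so that $\xi=e_n$, and we write $x=(x',x_n)$, $H_t=\{x_n=t\}\cong\mathbb C^{n-1}$, and $\nabla'$, $d'$ for the gradient and differential in $x'$.

\subsection{The section volume is a period}\label{sub:period}

Let $\xi=e_n\in U$. To generalize \eqref{eq:residue} we need a form whose residue along $S$ integrates to the volume. Let $\beta=x_1\,dx_2\wedge\dots\wedge dx_{n-1}$ (the function $x_1$ if $n=2$), so that $d\beta$ is the volume form of $\mathbb R^{n-1}$, and on $H_t\setminus S$ put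
\[
\psi_t=\frac{d'f(x',t)}{f(x',t)}\wedge\beta .
\]
This is a holomorphic form of top degree $n-1$ on an open subset of $\mathbb C^{n-1}$, hence closed. The cycles are parametrized by $\Sigma=S^1\times S^{n-2}$ with the product orientation, where $S^1=\{e^{i\theta}\}$ is oriented by $d\theta$ and $S^{n-2}$ as the boundary of the unit ball of $\mathbb R^{n-1}$ (for $n=2$, the point $+1$ is positive and $-1$ negative). For a continuous map $\kappa:\Sigma\to H_t\setminus S$ define
\[
I_t(\kappa)=\frac1{2\pi i}\int_\Sigma\kappa'^{\,*}\psi_t ,
\]
where $\kappa'$ is any smooth map homotopic to $\kappa$ in $H_t\setminus S$. Such maps exist by approximation, any two are smoothly homotopic, and Stokes' theorem on $\Sigma\times[0,1]$ shows that $I_t(\kappa)$ depends only on the homotopy class of $\kappa$.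

\begin{lemma}\label{lem:tube}
There are a compact interval $J\subset(a,b)$ with nonempty interior and maps $\kappa_t:\Sigma\to H_t\setminus S$, $t\in J$, jointly continuous and with all values within distance $1$ of $K$, such that $I_t(\kappa_t)=A_K(\xi,t)$ for $t\in J$.
\end{lemma}

\begin{proof}
Let $p(\xi)=(p',b)$. There $\nabla f$ is a nonzero multiple of $e_n$, and $\partial K=\{f=0\}$ nearby. So near $p(\xi)$ the body is $\{x_n\le b-g(x'-p')\}$, where $g$ is analytic on a ball around $0$, $g(0)=0$, $\nabla g(0)=0$, and the Hessian of $g$ is positive definite at $0$ (as in Lemma~\ref{lem:ends}, since $\xi\in\Omega$), hence on a smaller ball. Because $p(\xi)$ is the only maximum point, $K\cap\{x_n\ge t\}$ lies in this neighborhood for $t<b$ close to $b$, and the section is $D_t=\{x':g(x'-p')\le b-t\}$. For $\omega\in S^{n-2}$ the function $r\mapsto g(r\omega)$ has positive derivative for $r>0$, by strict convexity. Hence $\partial D_t$ is parametrized by $y_t(\omega)=p'+r(\omega,t)\,\omega$ with $r>0$ smooth in $(\omega,t)$, and $y_t:S^{n-2}\to\partial D_t$ is an orientation-preserving diffeomorphism. At $(y_t(\omega),t)$ the vector $\nabla f$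 is a nonzero multiple of $(\nabla g,1)$ and $\nabla g\ne0$, so $\nabla'f\ne0$. Fix a compact interval $J$ of such $t$.

The cycle is a thin tube around $\partial D_t$: we replace each point of $\partial D_t$ by a small circle in the complex line through it spanned by the real normal. Let $v=v(\omega,t)=\nabla'f/|\nabla'f|^2$, evaluated at $(y_t(\omega),t)$, and for $\delta>0$ put
\[
\kappa_t(e^{i\theta},\omega)=y_t(\omega)+\delta e^{i\theta}v(\omega,t).
\]
Since $f(y_t,t)=0$ and $\langle\nabla'f,v\rangle=1$, Taylor's formula for the polynomial $f$ gives $f(\kappa_t,t)=\delta e^{i\theta}(1+\delta\,\mathcal G)$ with $\mathcal G$ smooth in $(e^{i\theta},\omega,t,\delta)$ on $\Sigma\times J\times\mathbb R$. Choose $\delta_0>0$ such that $\delta|\mathcal G|\le\frac12$ and $\delta|v|\le1$ on $\Sigma\times J$ for $0<\delta\le\delta_0$. For these $\delta$ the map $\kappa_t$ avoids $S$ and stays within distance $1$ of $K$, and different $\delta$ give homotopic maps, so $I_t(\kappa_t)$ does not depend on $\delta$. We compute it by letting $\delta\to0$. We have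
\[
\kappa_t^*\frac{d'f}{f}=i\,d\theta+\frac{\delta\,d\mathcal G}{1+\delta\mathcal G}=i\,d\theta+O(\delta),\qquad\kappa_t^*\beta=y_t^*\beta+O(\delta)
\]
uniformly on $\Sigma$. Integrating in $\theta$ and applying Stokes' theorem in $\mathbb R^{n-1}$,
\[
I_t(\kappa_t)=\int_{S^{n-2}}y_t^*\beta=\int_{\partial D_t}\beta=\int_{D_t}dx_1\cdots dx_{n-1}=A_K(\xi,t).
\]
We fix $\delta=\delta_0$.
\end{proof}

For $n=2$ the tube consists of the two circles in \eqref{eq:residue}. The next lemma says that moving the cycle continuously, without touching $S$, continues the period analytically.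

\begin{lemma}\label{lem:continue}
Let $s\mapsto t(s)\in\mathbb C$ be a path, defined on an interval, and let $\kappa_s:\Sigma\to H_{t(s)}\setminus S$ be jointly continuous in $s$ and the point of $\Sigma$. Then there are holomorphic germs $\ell_s$ at $t(s)$, forming an analytic continuation along the path, such that $I_{t(s')}(\kappa_{s'})=\ell_s(t(s'))$ for all $s'$ close to $s$. The germ $\ell_s$ depends only on $t(s)$ and $\kappa_s$.
\end{lemma}

\begin{proof}
Identify each $H_t$ with $\mathbb C^{n-1}$. Given $s$, choose by compactness a bounded open set $O\supset\kappa_s(\Sigma)$ and $r>0$ such that $f(x',t)\ne0$ for $x'\in\overline O$, $|t-t(s)|\le r$, and choose a smooth $\kappa':\Sigma\to O$ homotopic to $\kappa_s$ in $O$. The function $\ell_s(t)=\frac1{2\pi i}\int_\Sigma\kappa'^{\,*}\psi_t$ is holomorphic for $|t-t(s)|<r$, because the cycle is fixed and the integrand is holomorphic in $t$. For $s'$ close to $s$ all maps $\kappa_{s''}$ with $s''$ between $s$ and $s'$ take values in $O$, so $\kappa_{s'}$ is homotopic to $\kappa'$ in $O$ and $I_{t(s')}(\kappa_{s'})=\ell_s(t(s'))$. Let $O''$, $\kappa''$ be any data chosen for such an $s'$.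 Then $\kappa''$ is homotopic to $\kappa_{s'}$ in $O''$, hence to $\kappa'$ in $O\cup O''$, and $f(\cdot,t)\ne0$ on $O\cup O''$ for all $t$ close to $t(s')$. So $\ell_{s'}=\ell_s$ near $t(s')$. This is the compatibility required of an analytic continuation, and the case $s'=s$ shows that the germ $\ell_s$ does not depend on the choices.
\end{proof}

Applied to the family of Lemma~\ref{lem:tube} with $t(s)=s$, this shows that $A_K(\xi,\cdot)$ is analytic near each interior point $t_0$ of $J$ and that its germ there is the germ defined by $\kappa_{t_0}$.

\subsection{Tools}\label{sub:tools}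

To move the cycle and to control its shape we use the following facts.

\emph{Stratifications} \cite[Part I, Ch.~1]{GM}. A \emph{Whitney stratification} of a closed subset $Z$ of a smooth manifold is a locally finite partition of $Z$ into locally closed smooth submanifolds, the strata, which need not be connected, subject to two conditions. The \emph{frontier condition}: if a stratum $Y$ meets the closure of a stratum $X$, then $Y\subset\overline X$. \emph{Condition (b)}: if $X\ne Y$, $y\in Y$, $x_k\in X$, $y_k\in Y$, $x_k\to y$, $y_k\to y$, the spaces $T_{x_k}X$ converge to $\Pi$, and the secant lines through $x_k,y_k$ (in a chart) converge to $\ell$, then $\ell\subset\Pi$. It implies \emph{condition (a)}, $T_yY\subset\Pi$: let $y_k$ approach $y$ along a given tangent direction so slowly that $|x_k-y|=o(|y_k-y|)$.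
\begin{itemize}
\item[(W1)] Every complex algebraic subset of $\mathbb C^n$ has a finite Whitney stratification whose strata are connected, smooth, Zariski locally closed subvarieties.
\item[(W2)] (Thom's first isotopy lemma.) Let $\pi$ be a smooth map from the ambient manifold to a manifold $\mathcal B$ such that $\pi|_Z$ is proper and $\pi|_X$ is a submersion for each stratum $X$. Then every $z\in\mathcal B$ has a neighborhood $\mathcal B'$ and a homeomorphism $(Z\cap\pi^{-1}(z))\times\mathcal B'\to Z\cap\pi^{-1}(\mathcal B')$ over $\mathcal B'$, equal to the identity over $z$, that maps $(X\cap\pi^{-1}(z))\times\mathcal B'$ onto $X\cap\pi^{-1}(\mathcal B')$ for each stratum $X$.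
\end{itemize}

\emph{Semialgebraic geometry} \cite{BCR}. A subset of $\mathbb R^N$ is semialgebraic if it is a finite Boolean combination of sets $\{P>0\}$ and $\{P=0\}$ with $P$ a polynomial; a map is semialgebraic if its graph is. Projections of semialgebraic sets are semialgebraic, so sets and functions defined from semialgebraic data with the quantifiers $\exists,\forall$ over real variables, such as distances, maxima and minima, are again semialgebraic. A Nash manifold is a semialgebraic analytic submanifold of $\mathbb R^N$, and a Nash map is an analytic semialgebraic map. We view $\mathbb C^n$ as $\mathbb R^{2n}$.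
\begin{itemize}
\item[(S1)] (Nash curve selection.) If $z$ lies in the closure of a semialgebraic set $E$, there is a Nash map $\gamma$ on $(-1,1)$ with $\gamma(0)=z$ and $\gamma((0,1))\subset E$.
\item[(S2)] (Hardt's theorem.) For a continuous semialgebraic map $\pi:E\to\mathbb R^l$ there is a finite partition of $\mathbb R^l$ into semialgebraic sets $\mathcal B_i$ such that $\pi^{-1}(\mathcal B_i)$ is semialgebraically homeomorphic, over $\mathcal B_i$, to a product $E_i\times\mathcal B_i$. Consequently the number of connected components of the fibers of $\pi$ is bounded.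
\item[(S3)] (Efroymson's theorem.) On a Nash manifold, a continuous semialgebraic function can be approximated by a Nash function with error less than any given positive continuous semialgebraic function.
\item[(S4)] A semialgebraic function on $(T,\infty)$ is bounded by a power of $t$ for large $t$.
\end{itemize}

\subsection{The exceptional directions}\label{sub:exceptional}

Fix a stratification of $S$ as in (W1) and add the stratum $X_0=\mathbb C^n\setminus S$. Since $X_0$ is open and dense, the result is a Whitney stratification of $\mathbb C^n$. For $x$ in a stratum $X$ let $N_x=\{\eta\in\mathbb C^n:\langle\eta,v\rangle=0\text{ for all }v\in T_xX\}$ be the conormal space.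

Example~\ref{ex:quartic} indicates which $\xi$ to exclude: limits of conormal directions at points that escape to infinity. For a stratum $X\subset S$ let
\[
\mathcal N_X=\{(x,[\eta]):x\in X,\ 0\ne\eta\in N_x\}\subset\mathbb C^n\times\mathbb P^{n-1}\subset\mathbb P^n\times\mathbb P^{n-1}.
\]
If $g_1,\dots,g_l$ generate the ideal of the Zariski closure of $X$, then $N_x$ is spanned by the gradients $\nabla g_i(x)$. So $\mathcal N_X$ is an algebraic bundle of projective spaces of dimension $n-\dim X-1$ over $X$, which is irreducible, being smooth and connected. Hence $\mathcal N_X$ and its Zariski closure in $\mathbb P^n\times\mathbb P^{n-1}$ are irreducible of dimension $n-1$. The part of the closure over the hyperplane at infinity of $\mathbb P^n$ is a proper closed subset, of dimension at most $n-2$, and its projection $\mathcal Z_X\subset\mathbb P^{n-1}$ is a closed algebraic set of dimension at most $n-2$. By construction,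
\begin{equation}\label{eq:Z}
x_k\in X,\quad |x_k|\to\infty,\quad 0\ne\eta_k\in N_{x_k},\quad[\eta_k]\to[\xi]\quad\Longrightarrow\quad[\xi]\in\mathcal Z_X .
\end{equation}
Let $\mathcal Z$ be the set of $\xi\in S^{n-1}$ with $[\xi]\in\mathcal Z_X$ for some $X\subset S$. Each $\mathcal Z_X$ lies in the zero set of a nonzero homogeneous polynomial $H_1+iH_2$ with $H_1,H_2$ real and not both zero, so $\mathcal Z$ is null by \eqref{eq:rigid}.

For $\xi\notin\mathcal Z$, the next lemma replaces the bound $|y|\le\Lambda(1+|t|)$ on the roots in Section~\ref{sec:plane}. For $n\ge3$ the slices $S\cap H_t$ are unbounded, so such a bound is impossible; what remains true is that outside a region of size $O(|t|)$ the slices meet the spheres around the origin transversally, so that no change of topology takes place there.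

\begin{lemma}\label{lem:transverse}
Let $\xi\in S^{n-1}\setminus\mathcal Z$. There is $C_0\ge1$ such that for every stratum $X$ and every $x\in X$ with $|x|\ge C_0(1+|\langle\xi,x\rangle|)$:
\begin{itemize}
\item[(i)] $\langle\xi,\cdot\rangle$ does not vanish identically on $T_xX$;
\item[(ii)] the real differential $v\mapsto2\operatorname{Re}\langle\bar x,v\rangle$ of the function $|\cdot|^2$ at $x$ does not vanish identically on $T_xX\cap\ker\langle\xi,\cdot\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
The space $T_xX\cap\ker\langle\xi,\cdot\rangle$ is complex, so replacing $v$ by $iv$ shows that (ii) fails exactly when $\langle\bar x,v\rangle=0$ on it. The annihilator of an intersection is the sum of the annihilators, so (ii) fails exactly when $\bar x\in N_x+\mathbb C\xi$.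

For $X_0$ we have $T_xX_0=\mathbb C^n$ and $N_x=0$. So (i) holds, and if (ii) fails then $x=t\xi$ with $t=\langle\xi,x\rangle$, because $\xi$ is a real unit vector; then $|x|=|t|<1+|t|$. Any $C_0\ge1$ works.

Let $X\subset S$. There are finitely many strata, so it suffices to find $C_0$ for $X$. If none exists, there are $x_k\in X$ with $|x_k|\ge k(1+|\langle\xi,x_k\rangle|)$ that violate (i) or (ii). If (i) fails for infinitely many $k$, then $\xi\in N_{x_k}$ for these $k$ and \eqref{eq:Z} gives $\xi\in\mathcal Z$. So we may assume that all $x_k$ lie in
\[
E=\{x\in X:\bar x\in N_x+\mathbb C\xi\},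
\]
which is semialgebraic by the description of $N_x$ through the $\nabla g_i$. Passing to a subsequence, $x_k/|x_k|\to u_0$ with $|u_0|=1$ and $\langle\xi,u_0\rangle=0$.

The contradiction will come from pairing $\bar x$ with a tangent vector of $X$ that is almost radial. A sequence does not supply such a vector, but a curve does. Apply (S1) to the set $\{(x/|x|,1/|x|):x\in E\setminus0\}$ at the point $(u_0,0)$ of its closure. We obtain $u(\sigma)$ and $r(\sigma)$, analytic near $\sigma=0$, with $u(0)=u_0$, $r(0)=0$, and for small $\sigma>0$: $r>0$, $|u|=1$, $x(\sigma):=u/r\in E$. The zero of $r$ at $0$ has finite order, so $r'\ne0$ for small $\sigma>0$ and $r/r'\to0$. From $x'=u'/r-ur'/r^2$ we get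
\[
w:=-\frac{r^2}{r'}\,x'=u-\frac r{r'}\,u'\longrightarrow u_0,\qquad w\in T_{x(\sigma)}X .
\]
For each small $\sigma>0$ write $\bar x=\lambda\xi+\eta$ with $\eta\in N_x$. The ratio $\lambda/|x|$ stays bounded as $\sigma\to0$: otherwise $\eta/\lambda=\bar x/\lambda-\xi\to-\xi$ along a sequence, while $|x|=1/r\to\infty$, and \eqref{eq:Z} gives $\xi\in\mathcal Z$. Pairing with $w$, using $\langle\eta,w\rangle=0$ and dividing by $|x|$, we find
\[
\langle\bar u,w\rangle=\frac\lambda{|x|}\langle\xi,w\rangle .
\]
The left side tends to $|u_0|^2=1$, and the right side tends to $0$ because $\langle\xi,w\rangle\to\langle\xi,u_0\rangle=0$.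
\end{proof}

\subsection{A locally trivial family of bounded slices}\label{sub:family}

Let $\xi=e_n\notin\mathcal Z$, let $C>C_0$, and put
\[
\rho(x)=\frac{|x|^2}{1+|x_n|^2},\qquad W=\{\rho\le2C^2\},\quad W^\circ=\{\rho<2C^2\},\quad\partial W=\{\rho=2C^2\}.
\]
The slice $W\cap H_t$ is a ball in $\mathbb C^{n-1}$, on which $|x|\le2C|t|$ when $|t|\ge1$.

\begin{lemma}\label{lem:family}
There is a finite set $\Theta_1\subset\mathbb C$ such that $x_n:W^\circ\setminus S\to\mathbb C$ is a locally trivial fibration over $\mathbb C\setminus\Theta_1$.
\end{lemma}

\begin{proof}
We apply (W2) to $W$, on which $x_n$ is proper, with the strata $X^\circ=X\cap W^\circ$ and $X^\partial=X\cap\partial W$, empty ones being discarded.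

\emph{Transversality.} Let $W_\infty=\{\rho>2C_0^2\}$, an open set containing $\partial W$. On it $|x|^2>2C_0^2(1+|x_n|^2)\ge C_0^2(1+|x_n|)^2$, so Lemma~\ref{lem:transverse} applies at each $x\in X\cap W_\infty$. By (i) the complex-linear map $dx_n|_{T_xX}$ is onto $\mathbb C$. On $\ker dx_n$ the differential $d\rho$ is a positive multiple of $d|x|^2$, so by (ii) it is nonzero on $T_xX\cap\ker dx_n$. Thus
\begin{equation}\label{eq:submersion}
(x_n,\rho):X\cap W_\infty\to\mathbb C\times\mathbb R\quad\text{is a submersion for every stratum }X .
\end{equation}
In particular $d\rho|_{T_xX}\ne0$ on $\partial W$, so $\partial W$ is a smooth hypersurface, each $X^\partial$ is a submanifold with tangent space $T_xX\cap\ker d\rho_x$, and $x_n:X^\partial\to\mathbb C$ is a submersion.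

\emph{Frontier condition.} If a piece of $Y$ meets the closure of a piece of $X$, then $Y\subset\overline X$, where $Y=X$ is allowed. Assume $Y\subset\overline X$. Then $Y^\circ\subset\overline{X^\circ}$ because $W^\circ$ is open. Next, $Y^\partial\subset\overline{Y^\circ}\subset\overline{X^\circ}$ because $\rho|_Y$ has nonzero differential on $Y^\partial$. The set $Y^\circ$ does not meet $\overline{X^\partial}\subset\partial W$. Finally let $y\in Y^\partial$ and $x_k\in X$, $x_k\to y$. The sets $X\cap W_\infty$ form a Whitney stratification of the manifold $W_\infty$, and $(x_n,\rho):W_\infty\to\mathbb C\times(2C_0^2,\infty)$ is proper, so by \eqref{eq:submersion} and (W2) a neighborhood of the fiber through $y$ is a product, compatibly with the strata. The projections of the $x_k$ to that fiber lie in $X^\partial$ and converge to $y$. So $Y^\partial\subset\overline{X^\partial}$.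

\emph{Condition (b).} Let $Y\subset\overline X$, and let $x_k$, $y_k$, $y$, $\ell$ be as in the condition. For $X^\circ$ over $Y^\circ$, and for $X^\circ$ over $Y^\partial$ with $X\ne Y$, it is condition (b) for $X$ over $Y$, since $X^\circ$ is open in $X$. For $X^\circ$ over $X^\partial$, all points lie in the submanifold $X$, so $\ell\subset T_yX=\lim T_{x_k}X$. For $X^\partial$ over $Y^\partial$ with $X\ne Y$, pass to a subsequence with $T_{x_k}X\to\Pi$. By condition (a), $\Pi\supset T_yY$, so $d\rho_y|_\Pi\ne0$, and therefore $T_{x_k}X\cap\ker d\rho_{x_k}\to\Pi\cap\ker d\rho_y$. We have $\ell\subset\Pi$ by condition (b) for $X$ over $Y$, and $\ell\subset\ker d\rho_y$ because $x_k$ and $y_k$ lie in the submanifold $\partial W$.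

\emph{Critical values.} For each $X$ the critical points of $x_n|_X$ form a Zariski closed subset of $X$. Its image is a constructible subset of $\mathbb C$ by Chevalley's theorem, so finite or cofinite, and it is null by Sard's theorem, so finite. Let $\Theta_1$ be the union of these sets. Over $\mathbb C\setminus\Theta_1$ the map $x_n$ is a submersion on all $X^\circ$ and $X^\partial$, and (W2) applies. The stratum $X_0^\circ$ is $W^\circ\setminus S$.
\end{proof}

Without Lemma~\ref{lem:transverse}, the slices of $S$ could become tangent to $\partial W$ for $t$ on real curves in $\mathbb C$, which a path to infinity might be unable to avoid. With it, only a finite set has to be avoided.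

\subsection{Proof of Proposition~\ref{prop:growth}}\label{sub:estimate}

Let $\xi=e_n\in U\setminus\mathcal Z$, take $C>C_0$ with $C\ge2+\max_K|x|$, and let $\Theta=\Theta_0\cup\Theta_1$. The trivializations of (W2) are only continuous and carry no estimates. They suffice on the compact part of the path; on the ray we need cycles of bounded complexity, and there we use semialgebraic trivializations.

\emph{Moving the cycle.} Let $\mathcal E=\{(x',t)\in\mathbb C^{n-1}\times\mathbb R:(x',t)\in W^\circ\setminus S\}$, an open semialgebraic set with fibers $\mathcal E_t\subset\mathbb C^{n-1}$. By (S2), the projection $\mathcal E\to\mathbb R$ is semialgebraically trivial over some interval $(T',\infty)$. Choose $T>\max(T',1)$ larger than the modulus of every point of $\Theta$. Composing the trivialization over $t$ with the inverse of the one over $T$, we get a continuous semialgebraic map $\Phi$ on $\mathcal E_T\times[T,\infty)$ with $\Phi(z,t)\in\mathcal E_t$ and $\Phi(z,T)=z$.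

Choose $t_0\notin\Theta$ in the interior of $J$ and a path in $\mathbb C\setminus\Theta$ from $t_0$ to $T$. The points of $\kappa_{t_0}(\Sigma)\subset H_{t_0}$ have norm at most $\max_K|x|+1<C$, so $\rho<C^2$ on them and $\kappa_{t_0}(\Sigma)\subset W^\circ\setminus S$. Cut the path into finitely many pieces, each contained in an open set over which the fibration of Lemma~\ref{lem:family} is trivial, and transport $\kappa_{t_0}$ piece by piece. This gives a continuous family of maps into the slices of $W^\circ\setminus S$ that ends with a continuous $\kappa_T:\Sigma\to\mathcal E_T$. Since $\Sigma\subset\mathbb R^2\times\mathbb R^{n-1}$ is compact, the Weierstrass theorem provides a polynomial map $\kappa^\sharp$ whose uniform distance from $\kappa_T$ on $\Sigma$ is less than the distance from $\kappa_T(\Sigma)$ to $\mathbb C^{n-1}\setminus\mathcal E_T$; the straight-line homotopy from $\kappa_T$ to $\kappa^\sharp$ stays in $\mathcal E_T$. Put $\Psi(\sigma,t)=\Phi(\kappa^\sharp(\sigma),t)\in\mathcal E_t$ for $\sigma\in\Sigma$, $t\ge T$, a continuous semialgebraic map. Lemma~\ref{lem:continue}, applied to the transport along the path, followed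 by the homotopy at $t=T$, followed by $\Psi$, shows that the germ of $A_K(\xi,\cdot)$ at $t_0$ continues along the path and the ray, with $\mathcal A(t)=I_t(\Psi(\cdot,t))$ on the ray.

\emph{Smoothing it.} The set $\mathcal E^c=(\mathbb C^{n-1}\times\mathbb R)\setminus\mathcal E$ is closed and nonempty, and $\varepsilon(\sigma,t)=\frac12\operatorname{dist}\bigl((\Psi(\sigma,t),t),\mathcal E^c\bigr)$ is positive, continuous and semialgebraic. Apply (S3) on the Nash manifold $\Sigma\times(T,\infty)$ to the $2n-2$ real components of $\Psi$, each with error $\varepsilon/(2n-2)$. We get a Nash map $\tilde\Psi:\Sigma\times(T,\infty)\to\mathbb C^{n-1}$ with $|\tilde\Psi-\Psi|<\varepsilon$, and the segment from $\Psi(\sigma,t)$ to $\tilde\Psi(\sigma,t)$ lies in $\mathcal E_t$. With $\tilde\Psi_t=\tilde\Psi(\cdot,t)$,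
\[
\mathcal A(t)=\frac1{2\pi i}\int_\Sigma\tilde\Psi_t^*\psi_t,\qquad\tilde\Psi_t(\Sigma)\subset\mathcal E_t,\qquad t>T .
\]

\emph{The estimate.} Bounding the integrand and the volume of the cycle separately would lose a power of $t$, since $1/f$ may be large on the cycle. We use instead that $\psi_t$ is, up to the factor $x_1$, a wedge product of differentials of functions. The integral of such a form is bounded by the measure of the range of these functions times the number of preimages, and near the pole the function in question is $\log|f|$, whose range is only logarithmically long.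

Let $F_t=f(\tilde\Psi_t,t):\Sigma\to\mathbb C\setminus0$, and let $u_j^+,u_j^-$ be the real and imaginary parts of $x_j\circ\tilde\Psi_t$. As $t>1$, we have $|x_j\circ\tilde\Psi_t|\le c_1t$ with $c_1=2C$. Substitute $dF_t/F_t=d\log|F_t|+i\,d\arg F_t$ and $d(x_j\circ\tilde\Psi_t)=du_j^++i\,du_j^-$ in
\[
\tilde\Psi_t^*\psi_t=(x_1\circ\tilde\Psi_t)\,\frac{dF_t}{F_t}\wedge d(x_2\circ\tilde\Psi_t)\wedge\dots\wedge d(x_{n-1}\circ\tilde\Psi_t).
\]
This yields $2^{n-1}$ terms, each a power of $i$ times $(x_1\circ\tilde\Psi_t)\,G_t^*\mu$, where
\[
G_t=(\log|F_t|,u_2,\dots,u_{n-1})\quad\text{or}\quad G_t=(F_t/|F_t|,u_2,\dots,u_{n-1}),\qquad u_j\in\{u_j^+,u_j^-\},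
\]
is a smooth map from the compact $(n-1)$-manifold $\Sigma$ to $\mathbb R^{n-1}$ or to $S^1\times\mathbb R^{n-2}$, and $\mu$ is the standard volume form of the target. The area formula states that $\int_\Sigma|G_t^*\mu|=\int\#G_t^{-1}(z)\,d\mu(z)$. So the integral of each term is at most $c_1t\int\#G_t^{-1}(z)\,d\mu(z)$ in absolute value.

By Sard's theorem almost every $z$ is a regular value, and then $G_t^{-1}(z)$ is finite. The set $G_t^{-1}(z)\times\{t\}$ is a fiber of one of the finitely many continuous semialgebraic maps
\[
(\sigma,t)\mapsto(t,|F_t|,u_2,\dots,u_{n-1}),\qquad(\sigma,t)\mapsto(t,F_t/|F_t|,u_2,\dots,u_{n-1})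
\]
on $\Sigma\times(T,\infty)$. For a finite set, points are connected components, so (S2) gives $\#G_t^{-1}(z)\le c_2$ for almost all $z$, with $c_2$ independent of $t$ and $z$. It remains to bound the measure of $G_t(\Sigma)$. Each $u_j$ ranges in $[-c_1t,c_1t]$. The functions $\max_\Sigma|F_t|$ and $1/\min_\Sigma|F_t|$ of $t$ are finite and semialgebraic, so by (S4) they are at most $t^k$ for some $k\ge1$ and all large $t$; thus $\log|F_t|$ ranges in an interval of length $2k\log t$, while $F_t/|F_t|$ ranges in a circle of length $2\pi$. Altogether, for large $t$,
\[
|\mathcal A(t)|\le\frac{2^{n-1}}{2\pi}\,c_1t\cdot c_2\cdot\max(2k\log t,2\pi)\,(2c_1t)^{n-2}\le c\,t^{n-1}\log t .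
\]
This proves Proposition~\ref{prop:growth}.

\section{Counting zeros and comparing moments}\label{sec:conclusion}

We complete the proof of Theorem~\ref{thm:main}. Let $\Xi_1=(\Xi\cap U)\setminus\mathcal Z$. It is not null, and $\Xi_1\subset\Omega$.

\begin{proposition}\label{prop:shape}
For $\xi\in\Xi_1$ there is $c(\xi)>0$ such that
\[
A_K(\xi,t)=c(\xi)\bigl((b(\xi)-t)(t-a(\xi))\bigr)^{(n-1)/2},\qquad t\in(a(\xi),b(\xi)).
\]
\end{proposition}

\begin{proof}
Let $r_i$ be the distinct complex roots of the polynomials $P_{\xi,j}$, and let $\alpha_i>0$ be the sum over $j$ of $\alpha_{\xi,j}$ times the multiplicity of $r_i$ in $P_{\xi,j}$. Then $A_K(\xi,t)=c\prod_i|t-r_i|^{\alpha_i}$ on $(a,b)$ with $c>0$, no $r_i$ lies in $(a,b)$, and conjugate roots have equal exponents. Apply Proposition~\ref{prop:growth} with $\Theta_0=\{r_i\}$. Choose holomorphic branches $L_i$ of $\log(t-r_i)$ on a small disk around $t_0$. For real $t$ in the disk, $\operatorname{Im}L_i$ is constant if $r_i$ is real, and for a conjugate pair $r_i,r_{i'}$ the sum $\operatorname{Im}(L_i+L_{i'})$ is a continuous function with values in $2\pi\mathbb Z$, hence constant. So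 $\sum_i\alpha_i\operatorname{Im}L_i$ is constant there, and the germ of $A_K(\xi,\cdot)$ at $t_0$ is $c_0\exp\bigl(\sum_i\alpha_iL_i\bigr)$ with $|c_0|=c$. The branches $L_i$ continue along the path, which avoids the roots, and $\operatorname{Re}L_i=\log|t-r_i|$ throughout. Since the $\alpha_i$ are real and the continuation is unique,
\[
|\mathcal A(t)|=c\prod_i|t-r_i|^{\alpha_i}\sim c\,t^{\sum_i\alpha_i}\qquad(t\to\infty\text{ on the ray}).
\]
Hence $t^{\sum_i\alpha_i}=O(t^{n-1}\log t)$, which forces $\sum_i\alpha_i\le n-1$; the logarithm does no harm.

As $t\uparrow b$, the function $A_K(\xi,t)$ is asymptotic to a positive constant times $(b-t)^{\alpha}$, where $\alpha$ is the exponent of $b$ if $b$ is a root and $0$ otherwise. Lemma~\ref{lem:ends} gives $\alpha\ge\frac{n-1}2>0$, and the same holds at $a\ne b$. These two exponents sum to at least $n-1$, and every other root would add a positive amount. So there is no other root and both exponents equal $\frac{n-1}2$.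
\end{proof}

The last step is where the positivity of the exponents $\alpha_{\xi,j}$ is needed: with exponents of both signs, additional roots could cancel in the sum $\sum_i\alpha_i$.

In each direction $\xi\in\Xi_1$ the volume of $K$ is now distributed as for an ellipsoid, with a center and a half-width that may depend on $\xi$. The first two moments determine this dependence and name the only candidate. Let $V=M_0$ be the volume of $K$, let $x_0$ be its centroid, so that $M_1(\xi)=V\langle x_0,\xi\rangle$, and let
\[
\gamma_j=\int_{-1}^1s^j(1-s^2)^{\frac{n-1}2}ds\Big/\int_{-1}^1(1-s^2)^{\frac{n-1}2}ds .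
\]
These are the normalized moments of the unit ball; $\gamma_j=0$ for odd $j$, and $\gamma_2=\frac1{n+2}$ by Example~\ref{ex:ball}. Put
\[
q(\xi)=(n+2)\Bigl(\frac{M_2(\xi)}V-\frac{M_1(\xi)^2}{V^2}\Bigr).
\]
This quadratic form is $n+2$ times the variance of $\langle\xi,x\rangle$ under the uniform distribution on $K$, and it is positive definite because $\langle\xi,x\rangle$ is not constant on the open set $G$ for $\xi\ne0$.

Let $\xi\in\Xi_1$, $\mu_0=\frac{a+b}2$, $w_0=\frac{b-a}2$. Under $t=\mu_0+w_0s$ the density of Proposition~\ref{prop:shape} becomes proportional to $(1-s^2)^{(n-1)/2}$, and its total mass is $V$. Expanding $(\mu_0+w_0s)^k$ gives $M_k(\xi)=V\sum_i\binom k{2i}\gamma_{2i}\mu_0^{k-2i}w_0^{2i}$. For $k=1$ this says $\mu_0=\langle x_0,\xi\rangle$, and for $k=2$ it says $M_2/V=\mu_0^2+w_0^2/(n+2)$, that is, $w_0^2=q(\xi)$. Therefore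
\begin{equation}\label{eq:moments}
M_k(\xi)=V\sum_{0\le2i\le k}\binom k{2i}\gamma_{2i}\,\langle x_0,\xi\rangle^{k-2i}q(\xi)^i,\qquad k\ge0 .
\end{equation}
Both sides are homogeneous polynomials of degree $k$ that agree on $\Xi_1$, so by \eqref{eq:rigid} the identity \eqref{eq:moments} holds for all $\xi\in\mathbb R^n$.

Choose an invertible $L$ with $|L^T\xi|^2=q(\xi)$ and let $E=x_0+L(B)$. By \eqref{eq:ellipsoid}, for every unit $\xi$ the section function of $E$ has the shape of Proposition~\ref{prop:shape} with center $\langle x_0,\xi\rangle$ and half-width $\sqrt{q(\xi)}$. The same expansion shows that the right side of \eqref{eq:moments} equals $\lambda\int_E\langle\xi,x\rangle^kdx$ with $\lambda=V/\operatorname{vol}E>0$, for unit $\xi$ and then by homogeneity for all $\xi$. Summing the exponential series, which converges uniformly on the compact sets $K$ and $E$,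
\[
\int_Ke^{i\langle\xi,x\rangle}dx=\sum_{k\ge0}\frac{i^k}{k!}M_k(\xi)=\lambda\int_Ee^{i\langle\xi,x\rangle}dx,\qquad\xi\in\mathbb R^n .
\]
The Fourier transform is injective, so $\chi_K=\lambda\chi_E$ almost everywhere, and $\lambda=1$ because $K$ has positive measure. The sets $G\setminus E$ and $\operatorname{int}E\setminus K$ are open and null, hence empty. Thus $K=\overline G\subset E=\overline{\operatorname{int}E}\subset K$, and $K=E$ is a solid ellipsoid. This proves Theorem~\ref{thm:main}, and with it Theorem~\ref{thm:conj}.

\begin{thebibliography}{9}

\bibitem{Agr}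
Mark Agranovsky, \emph{Domains with radical-polynomial X-ray transform}, arXiv:2102.12275 (2021).

\bibitem{BCR}
Bochnak, Coste, and Roy, \emph{Real Algebraic Geometry}.

\bibitem{GM}
Goresky and MacPherson, \emph{Stratified Morse Theory}.

\end{thebibliography}
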